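\title{Minimal surfaces over convex disks in metric semidirect products: uniqueness holds only in constant curvature}

\begin{abstract}
Let $X=\mathbb{R}^2\rtimes_A\mathbb{R}$ be a metric semidirect product and let $\Gamma\subset X$ be a simple closed curve that projects monotonically onto the boundary of a compact convex disk in the plane $\mathbb{R}^2\rtimes_A\{0\}$. Such a curve bounds an embedded disk of least area, and it was conjectured that this disk is the only compact branched minimal surface with boundary $\Gamma$. We show that the conjecture is false. For $A=\operatorname{diag}(2,-1)$ we give an explicit counterexample built from a catenary. We then determine the matrices for which the statement holds: it holds exactly when the symmetric part of $A$ is scalar, that is, when $X$ has constant sectional curvature. For every other $A$ there is a Lipschitz graph over the boundary of a square that bounds two different disks of least area.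
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A$ be a real $2\times2$ matrix. The semidirect product $X=X_A=\mathbb{R}^2\rtimes_A\mathbb{R}$ is the set $\mathbb{R}^2\times\mathbb{R}$ of points $(p,z)$, $p=(x,y)$, with the group law $(p_1,z_1)*(p_2,z_2)=(p_1+e^{z_1A}p_2,\,z_1+z_2)$. Its canonical left invariant metric is
\begin{equation}\label{eq:metric}
ds^2=|e^{-zA}\,dp|^2+dz^2=\langle G(z)\,dp,dp\rangle+dz^2,\qquad G(z)=e^{-zA^T}e^{-zA}.
\end{equation}
This metric is Euclidean at the origin, and the left translations $(p,z)\mapsto(p_1+e^{z_1A}p,\,z_1+z)$ preserve it because $e^{-(z_1+z)A}e^{z_1A}=e^{-zA}$. With this metric $X$ is called a \emph{metric semidirect product}. It is homogeneous, hence complete with bounded sectional curvature. Each horizontal slice $\{z=\mathrm{const}\}$ is a flat plane, and $A$ records how the flat metric changes with the height. For $A=0$ we get Euclidean space, for $A=I$ hyperbolic space (Proposition~\ref{prop:curv}), and for $A=\operatorname{diag}(1,0)$ the metric $(e^{-2z}dx^2+dz^2)+dy^2$ of $\mathbb{H}^2\times\mathbb{R}$.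

We identify $\mathbb{R}^2\rtimes_A\{0\}$ with $\mathbb{R}^2$ and let $\Pi(p,z)=p$ be the vertical projection. Throughout, $E\subset\mathbb{R}^2$ is a compact convex disk, that is, a compact convex set with interior points. Let $\Gamma\subset\Pi^{-1}(\partial E)$ be a continuous simple closed curve. We say that $\Pi\colon\Gamma\to\partial E$ \emph{monotonically parameterizes} $\partial E$ if $\Pi|_\Gamma$ is surjective, of degree one and weakly monotone: each fiber $(\Pi|_\Gamma)^{-1}(q)$, $q\in\partial E$, is connected, so it is a point or a vertical arc. The graph of a continuous function on $\partial E$ is the basic example, but $\Gamma$ may also contain vertical segments.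

The problem starts from the following known existence result, which we use without proof. Since $\Gamma$ is only continuous, surfaces with boundary $\Gamma$ are smooth in the interior and continuous up to the boundary, and their area is the area of the interior.

\begin{theorem}[Existence]\label{thm:exist}
Let $\Gamma\subset\Pi^{-1}(\partial E)$ be a continuous simple closed curve such that $\Pi\colon\Gamma\to\partial E$ monotonically parameterizes $\partial E$. Then $\Gamma$ is the boundary of a compact embedded disk $D_L$ of finite least area among compact surfaces in $X$ with boundary $\Gamma$. The disk $D_L$ is minimal, and its interior is a $\Pi$-graph over $\operatorname{Int}E$.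
\end{theorem}

A \emph{compact branched minimal surface with boundary $\Gamma$} is a continuous map $f\colon M\to X$, where $M$ is a compact surface of any topology, orientable or not, such that $f|_{\partial M}$ is a homeomorphism onto $\Gamma$ and $f|_{\operatorname{int}M}$ is a branched minimal immersion. The last condition means that $\operatorname{int}M$ has an atlas with holomorphic or antiholomorphic transition maps in whose charts $f$ is smooth, harmonic and weakly conformal ($\partial_1f$ and $\partial_2f$ are orthogonal and of equal length), and that $f$ is an immersion outside a discrete set of \emph{branch points}. The following conjecture is posed by Meeks, Mira and Perez~\cite{MMP}.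

\medskip
\noindent\textbf{Conjecture.} \emph{For every metric semidirect product $X$ and all $E$, $\Gamma$ as in Theorem~\ref{thm:exist}, the disk $D_L$ is the unique compact branched minimal surface in $X$ with boundary $\Gamma$.}
\medskip

There are good reasons to expect this. Vertical planes are minimal in every $X$ (Section~\ref{sec:geom}), so they are available as barriers over the convex set $E$. For $A=0$ the area element $\sqrt{1+|\nabla u|^2}$ of a graph $z=u(p)$ does not depend on $u$; the difference of two minimal graphs therefore solves a linear elliptic equation without zero-order term, and two minimal graphs with the same continuous boundary values coincide. The geometric source of this argument is that vertical translation is an isometry. For general $A$ it is not: the isometry that raises heights by $c$ is $(p,z)\mapsto(e^{cA}p,\,z+c)$, and it deforms $E$. The question is whether uniqueness survives this loss. It does not.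

\begin{theorem}\label{thm:A}
Let $A=\operatorname{diag}(2,-1)$, $\kappa(y)=\frac14\cosh(4y)$, $E_R=[-R,R]\times[-1,1]$, and
\[
\Sigma_R=\{(x,y,-\log\kappa(y)):(x,y)\in E_R\},\qquad\Gamma_R=\partial\Sigma_R .
\]
Then $\Sigma_R$ is a compact embedded minimal disk, $\Gamma_R$ is a graph over $\partial E_R$, and for $R$ large $\Sigma_R$ does not have least area. So $D_L\neq\Sigma_R$ are two compact minimal surfaces with boundary $\Gamma_R$, and the conjecture is false.
\end{theorem}

To describe all $A$, put
\[
T=\operatorname{tr}A,\qquad S=\tfrac12(A+A^T),\qquad J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},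
\]
so that $A=S+\mu J$ for a real number $\mu$.

\begin{theorem}\label{thm:B}
For a metric semidirect product $X=\mathbb{R}^2\rtimes_A\mathbb{R}$ the following are equivalent:
\begin{enumerate}
\item[(1)] the conclusion of the conjecture holds for all $E$ and $\Gamma$;
\item[(2)] $S$ is a scalar matrix, that is, $A=\lambda I+\mu J$;
\item[(3)] $X$ has constant sectional curvature (which is then $-\lambda^2$).
\end{enumerate}
Moreover, if $S$ is not scalar, there are a square $E$ and a Lipschitz function $\gamma$ on $\partial E$ whose graph $\Gamma$ bounds two different disks which both have least area.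
\end{theorem}

Both directions are proved in their strong form: if $S$ is scalar, every compact branched minimal surface with boundary $\Gamma$ is a homeomorphism onto $D_L$ without branch points, and if $S$ is not scalar, the two disks are different sets. Since $G'(0)=-2S$, condition (2) says that the flat metric of the slices changes with the height at the same rate in all horizontal directions. When the rates differ, it depends on the height which of two directions is shorter, and Section~\ref{sec:two} turns this into non-uniqueness. For instance, uniqueness fails for $A=\operatorname{diag}(1,0)$; there is a product structure $\mathbb{H}^2\times\mathbb{R}$, but the direction of $\Pi$ lies in the hyperbolic factor.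

Section~\ref{sec:geom} contains the area formulas and (2)$\Leftrightarrow$(3). Section~\ref{sec:cat} proves Theorem~\ref{thm:A}, using from Theorem~\ref{thm:exist} only that $D_L$ has least area. Section~\ref{sec:tools} develops comparison and compactness for least-area graphs, Section~\ref{sec:two} proves (1)$\Rightarrow$(2) and the last assertion of Theorem~\ref{thm:B}, and Section~\ref{sec:uniq} proves (2)$\Rightarrow$(1).

\section{Symmetries, area of graphs and curvature}\label{sec:geom}

\subsection{Four kinds of isometries}
By \eqref{eq:metric}, the following maps are isometries: horizontal translations of $X_A$; the map $(p,z)\mapsto(-p,z)$ of $X_A$; for a rotation matrix $Q$, the map $(p,z)\mapsto(Q^Tp,z)$ from $X_A$ to $X_{Q^TAQ}$; and the reflection $(p,z)\mapsto(p,-z)$ from $X_A$ to $X_{-A}$. All of them send vertical lines to vertical lines and act on the plane by Euclidean isometries, so they preserve the hypotheses and the conclusion of the conjecture.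

\subsection{Graphs over horizontal domains}
For a graph $z=u(p)$ put $\xi=\nabla u$ and $G=G(u)$. The first fundamental form is $G+\xi\xi^T$, and $\det(G+\xi\xi^T)=\det G+\xi^T(\det G\cdot G^{-1})\xi$. For a symmetric $2\times2$ matrix $\det G\cdot G^{-1}=J^TGJ$, and $\det G=e^{-2uT}$. So the area element is $F(u,\nabla u)\,dx\,dy$ with
\begin{equation}\label{eq:F}
F(u,\xi)=\sqrt{e^{-2uT}+|e^{-uA}J\xi|^2}.
\end{equation}
For fixed $u$, $F$ is the Euclidean norm of the point $(e^{-uT},e^{-uA}J\xi)\in\mathbb{R}^3$, which runs through an affine plane not containing the origin. The Hessian of the norm at $\zeta\ne0$ is $\eta\mapsto(|\eta|^2|\zeta|^2-\langle\eta,\zeta\rangle^2)/|\zeta|^3$, which is positive unless $\eta$ is parallel to $\zeta$. Hence $F$ is smooth and $F_{\xi\xi}$ is positive definite. The graph is minimal if and only if it is critical for area under compactly supported variations, that is,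
\begin{equation}\label{eq:EL}
\operatorname{div}F_\xi(u,\nabla u)=F_u(u,\nabla u).
\end{equation}
Criticality does not depend on the coordinate used on the vertical lines, and we will change this coordinate when it simplifies the integrand. A constant solves \eqref{eq:EL} if and only if $F_u(u,0)=-Te^{-uT}$ vanishes: the horizontal slices are minimal only when $T=0$.

\subsection{Graphs over vertical planes}
Let $e,n$ be an orthonormal basis of $\mathbb{R}^2$, $p_0\in\mathbb{R}^2$, and write $p=p_0+\tau e+\nu n$. A surface $\nu=g(\tau,z)$ has tangent vectors $(e+g_\tau n,0)$ and $(g_zn,1)$. With $a=e^{-zA}(e+g_\tau n)$ and $b=e^{-zA}n$ their Gram determinant is $|a|^2(1+g_z^2|b|^2)-g_z^2\langle a,b\rangle^2=|a|^2+g_z^2\det(a,b)^2$, and $\det(a,b)=\pm e^{-zT}$. The area element is therefore $\Phi(z,\nabla g)\,d\tau\,dz$ with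
\[
\Phi(z,q)=\sqrt{|e^{-zA}(e+q_1n)|^2+e^{-2zT}q_2^2},
\]
again the norm of a point on an affine plane missing the origin, so $\Phi_{qq}$ is positive definite. Since $\Phi_{q_2}=e^{-2zT}q_2/\Phi$, the Euler--Lagrange equation $\operatorname{div}\Phi_q(z,\nabla g)=0$ reads
\begin{equation}\label{eq:vert}
a^{ij}g_{ij}+b\,g_z=0,\qquad a^{ij}=\Phi_{q_iq_j}(z,\nabla g),\qquad b=\partial_z\bigl(e^{-2zT}/\Phi\bigr)(z,\nabla g).
\end{equation}
Constants solve \eqref{eq:vert}, so vertical planes are minimal.

A surface on which $\Pi$ is injective is monotone in $z$ when written as $\nu=g(\tau,z)$. The next lemma says that a monotone minimal surface cannot be tangent to a vertical plane without being contained in it. Because $\partial_z$ is not a Killing field in general, we do not have a homogeneous equation for $g_z$, and we argue with Taylor polynomials instead.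

\begin{lemma}\label{lem:tangent}
Let $g$ be a smooth solution of \eqref{eq:vert} on a disk $B$ with center $o$, with $g(o)=0$ and $\nabla g(o)=0$. If $g_z$ does not take both signs on $B$, then $g\equiv0$.
\end{lemma}

\begin{proof}
Smooth solutions of an elliptic equation that depends analytically on its arguments are real analytic. Suppose $g\not\equiv0$ and let $g_k\neq0$ be the lowest-order homogeneous part of the Taylor series of $g$ at $o$, of degree $k\ge2$. The terms of degree $k-2$ in \eqref{eq:vert} give $a^{ij}(o)\partial_{ij}g_k=0$. If $\partial_zg_k\equiv0$, then $g_k=c\tau^k$ in coordinates centered at $o$, and $a^{11}(o)\,c\,k(k-1)\tau^{k-2}=0$ forces $c=0$, which is false. So $\partial_zg_k$ is a nonzero homogeneous polynomial of degree $k-1\ge1$ annihilated by $a^{ij}(o)\partial_{ij}$. After a linear change of variables it is harmonic and vanishes at $o$; by the mean value property it takes both signs. Since $g_z=\partial_zg_k+O(r^k)$ at distance $r$ from $o$, the function $g_z$ takes both signs along two rays from $o$, a contradiction.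
\end{proof}

\subsection{Curvature}

\begin{proposition}\label{prop:curv}
If $S=\lambda I$, the metric is $e^{-2\lambda z}|dp|^2+dz^2$. For $\lambda=0$ it is Euclidean; for $\lambda>0$ it equals $(\lambda t)^{-2}(|dp|^2+dt^2)$ in the coordinate $t=e^{\lambda z}/\lambda>0$; and $X$ has constant curvature $-\lambda^2$ for every $\lambda$. Conversely, if $X$ has constant sectional curvature, then $S$ is scalar.
\end{proposition}

\begin{proof}
If $A=\lambda I+\mu J$, then $e^{-zA}$ is $e^{-\lambda z}$ times a rotation, so $G(z)=e^{-2\lambda z}I$. For $\lambda>0$ we have $e^{-\lambda z}=(\lambda t)^{-1}$ and $dz=dt/(\lambda t)$, which gives the upper half-space model of curvature $-\lambda^2$. The reflection $z\mapsto-z$ reduces $\lambda<0$ to $\lambda>0$.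

For the converse, rotate so that $S=\operatorname{diag}(\mu_1,\mu_2)$. For a metric $\langle G(z)dp,dp\rangle+dz^2$ the Koszul formula gives $\nabla_{\partial_z}\partial_z=0$ and $\nabla_{\partial_i}\partial_z=\nabla_{\partial_z}\partial_i=B\partial_i$ with $B=\frac12G^{-1}G'$. Hence
\[
R(\partial_i,\partial_z)\partial_z=-\nabla_{\partial_z}(B\partial_i)=-(B'+B^2)\partial_i,\qquad B'+B^2=\tfrac12G^{-1}G''-\tfrac14(G^{-1}G')^2 .
\]
At $z=0$, with $K=\mu J$, we have $G=I$, $G'=-2S$ and
\[
G''=A^2+(A^T)^2+2A^TA=(2S^2+2K^2)+2(S^2+[S,K]-K^2)=4S^2+2[S,K],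
\]
so $B'+B^2=S^2+[S,K]$. The commutator of a diagonal matrix with any matrix has zero diagonal, so the plane spanned by $\partial_i$ and $\partial_z$ has curvature $-\mu_i^2$. The slice $z=0$ is flat with shape operator $\pm S$, so by the Gauss equation the horizontal plane has curvature $-\mu_1\mu_2$. Constant curvature forces $\mu_1^2=\mu_2^2=\mu_1\mu_2$, hence $(\mu_1-\mu_2)^2=0$.
\end{proof}

This proves (2)$\Leftrightarrow$(3) in Theorem~\ref{thm:B}.

\section{A catenary counterexample}\label{sec:cat}

To contradict the conjecture it suffices to find one minimal graph over a convex disk that does not minimize area. Graphs invariant under translation in $x$ reduce the question to a one-dimensional variational problem, and for $A=\operatorname{diag}(2,-1)$ this problem is the area functional $\int c\sqrt{1+c'^2}\,dy$ of surfaces of revolution with profile $c(y)$. Its critical points include the catenaries, and a catenary with a narrow neck has larger integral than the constant profile with the same end values. A long rectangle makes this difference outweigh the cost of matching the boundary values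 at the two short sides.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $T=1$, $e^{-uA}=\operatorname{diag}(e^{-2u},e^{u})$ and $J\nabla u=(-u_y,u_x)$. With $c=e^{-u}$, so that $\nabla u=-\nabla c/c$, formula \eqref{eq:F} becomes
\[
F=\sqrt{e^{-2u}+e^{-4u}u_y^2+e^{2u}u_x^2}=\sqrt{c^2+c^2c_y^2+c^{-4}c_x^2}.
\]

\emph{Minimality.} The integrand depends on $c_x$ only through $c_x^2$, so its derivative with respect to $c_x$ vanishes when $c_x\equiv0$. For $c=c(y)$ the Euler--Lagrange equation is therefore that of $\int c\sqrt{1+c'^2}\,dy$, namely $\bigl(cc'/\sqrt{1+c'^2}\bigr)'=\sqrt{1+c'^2}$. For $\kappa=\frac14\cosh4y$ we have $\kappa'=\sinh4y$, $\sqrt{1+\kappa'^2}=\cosh4y$ and $\kappa\kappa'/\sqrt{1+\kappa'^2}=\frac14\sinh4y$, whose derivative is $\cosh4y$. So $\Sigma_R$ is minimal. It is the graph of a smooth function on $E_R$, hence an embedded disk whose boundary is a graph over $\partial E_R$, and the hypotheses of the conjecture hold.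

\emph{Area of $\Sigma_R$.} Since $\int_{-1}^1\cosh^24y\,dy=1+\frac18\sinh8=1+\frac14\sinh4\cosh4$,
\[
\operatorname{Area}(\Sigma_R)=2R\int_{-1}^1\tfrac14\cosh^24y\,dy=2R\Bigl(\frac14+\frac{\sinh4\cosh4}{16}\Bigr).
\]

\emph{A competitor.} Let $c_1=\kappa(\pm1)=\frac14\cosh4$. For $R>1$ let $\chi(x)$ be smooth with $0\le\chi\le1$, $\chi=0$ near $|x|=R$, $\chi=1$ for $|x|\le R-1$, given on $R-1\le|x|\le R$ by a function of $R-|x|$ that does not depend on $R$. Put $c=(1-\chi(x))\kappa(y)+\chi(x)c_1>0$. On $y=\pm1$ we have $c=c_1=\kappa$, and on $x=\pm R$ we have $c=\kappa$, so the graph of $-\log c$ is a smooth disk with boundary $\Gamma_R$. Where $\chi=1$ we have $F=c_1$. The area is thus $(2R-2)\cdot2c_1+B_0=(2R-2)\frac{\cosh4}{2}+B_0$, where the contribution $B_0$ of the two end strips does not depend on $R$. Since $\sinh4>4+\frac{4^3}{6}>8$, we have $\frac{\sinh4\cosh4}{16}>\frac{\cosh4}{2}$, and for large $R$ the competitor has smaller area than $\Sigma_R$. As $D_L$ has least area, $D_L\neq\Sigma_R$.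
\end{proof}

\section{Least-area graphs: comparison and compactness}\label{sec:tools}

In Theorem~\ref{thm:A} two minimal graphs have the same boundary values, so there is no comparison principle for solutions of \eqref{eq:EL} in general. For area minimizers there is one, obtained by cutting and pasting. To paste, we need locally Lipschitz competitors. Let
\[
\mathcal{L}=C^0(E)\cap\operatorname{Lip}_{\mathrm{loc}}(\operatorname{Int}E),\qquad\mathcal{A}(w)=\int_EF(w,\nabla w)\,dx\,dy\in[0,\infty]\quad(w\in\mathcal{L}).
\]
For $\gamma\in C^0(\partial E)$ let $\mathcal{A}_{\min}(\gamma)<\infty$ be the least area of a compact surface bounded by the graph of $\gamma$, as in Theorem~\ref{thm:exist}. We call $u\in\mathcal{L}$ a \emph{minimizer for $\gamma$} if $u|_{\partial E}=\gamma$ and $\mathcal{A}(u)=\mathcal{A}_{\min}(\gamma)$, and a \emph{smooth minimizer} if also $u\in C^\infty(\operatorname{Int}E)$.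

\begin{lemma}\label{lem:graph}
Let $\gamma\in C^0(\partial E)$. A disk $D_L$ given by Theorem~\ref{thm:exist} for the graph of $\gamma$ is the graph of a smooth minimizer for $\gamma$.
\end{lemma}

\begin{proof}
The map $\Pi\colon D_L\to E$ is a continuous bijection of compact sets, hence a homeomorphism, so $D_L$ is the graph of some $u\in C^0(E)$ with $u|_{\partial E}=\gamma$. Suppose the tangent plane at an interior point is vertical. Near it write $D_L$ as $\nu=g(\tau,z)$ over a small square $\{|\tau|<r,\ |z-z_0|<r\}$ in that plane. Since $\Pi$ is injective, $g(\tau,z')-g(\tau,z)\neq0$ on the connected set of triples with $z<z'$, so this difference has one sign and $g_z$ does not take both signs. By Lemma~\ref{lem:tangent}, $g\equiv0$ near the center, contradicting injectivity. So $\Pi$ is a local diffeomorphism on the interior of $D_L$, $u$ is smooth there, and $\mathcal{A}(u)$ is the area of $D_L$.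
\end{proof}

\begin{lemma}\label{lem:lower}
If $w\in\mathcal{L}$ and $w|_{\partial E}=\gamma$, then $\mathcal{A}(w)\ge\mathcal{A}_{\min}(\gamma)$.
\end{lemma}

\begin{proof}
We may assume $\mathcal{A}(w)<\infty$. As $w$ is bounded, $F(w,\xi)\ge c|\xi|$ with $c>0$, so $\nabla w\in L^1$. We use the Meyers--Serrin construction. Let $(\psi_k)$ be a locally finite smooth partition of unity on $\operatorname{Int}E$ with compact supports. For each $j$ and $k$ mollify $\psi_kw$ at a scale so small that the result $w_{j,k}$ is within $2^{-k}/j$ of $\psi_kw$ both uniformly and in $W^{1,1}$, and that the supports of the $w_{j,k}$, $k\ge1$, are compact in $\operatorname{Int}E$ and locally finite. Then $w_j=\sum_kw_{j,k}$ is smooth, $|w_j-w|\le1/j$ and $\|\nabla w_j-\nabla w\|_{L^1}\le1/j$. Near $\partial E$ only large $k$ contribute, so $w_j-w\to0$ at $\partial E$ and $w_j$ extends continuously by $\gamma$. Since $F$ is the norm of $(e^{-uT},e^{-uA}J\xi)$, for $u,u'$ in a bounded interval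
\[
|F(u,\xi)-F(u',\xi')|\le c'\bigl(|\xi-\xi'|+|u-u'|(1+|\xi|)\bigr),
\]
hence $\mathcal{A}(w_j)\to\mathcal{A}(w)$. The graph of $w_j$ is a compact disk bounded by the graph of $\gamma$, so $\mathcal{A}(w_j)\ge\mathcal{A}_{\min}(\gamma)$.
\end{proof}

We recall the Harnack inequality \cite[Theorem 8.20]{GT}: if $d\ge0$ is a $W^{1,2}$ weak solution of $D_i(a^{ij}D_jd+b^id)-c^jD_jd-ed=0$ in a ball $B_{4r}$, with bounded measurable coefficients and $(a^{ij})$ uniformly elliptic, then $\sup_{B_r}d\le c\,\inf_{B_r}d$ with $c$ independent of $d$. No sign condition on $e$ is required, and this is what makes the inequality useful here. It follows that a continuous nonnegative solution on a connected open set, with these bounds on compact subsets, vanishes identically if it vanishes at one point.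

\begin{lemma}\label{lem:compare}
Let $u_i$ be a minimizer for $\gamma_i$, $i=1,2$.
\begin{enumerate}
\item[(a)] If $\gamma_1<\gamma_2$ on $\partial E$, then $u_1\le u_2$.
\item[(b)] If $\gamma_1=\gamma_2$ and $u_1(p_0)=u_2(p_0)$ for some $p_0\in\operatorname{Int}E$, then $u_1=u_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
The functions $v=\min(u_1,u_2)$ and $w=\max(u_1,u_2)$ lie in $\mathcal{L}$ and have boundary values $\gamma_1$ and $\gamma_2$. Since $\nabla u_1=\nabla u_2$ almost everywhere on $\{u_1=u_2\}$, we have $\mathcal{A}(v)+\mathcal{A}(w)=\mathcal{A}(u_1)+\mathcal{A}(u_2)=\mathcal{A}_{\min}(\gamma_1)+\mathcal{A}_{\min}(\gamma_2)$. Lemma~\ref{lem:lower} bounds each term on the left from below, so $v$ is a minimizer for $\gamma_1$. For $\psi\in C_c^\infty(\operatorname{Int}E)$, Lemma~\ref{lem:lower} shows that $\theta\mapsto\mathcal{A}(v+\theta\psi)$ has a minimum at $0$, so $\int F_\xi(v,\nabla v)\cdot\nabla\psi+F_u(v,\nabla v)\psi=0$; the same holds for $u_1$. Subtract the two identities and write the differences of $F_\xi$ and $F_u$ as integrals of derivatives along the segment from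 $(v,\nabla v)$ to $(u_1,\nabla u_1)$. Then $d=u_1-v\ge0$ is a weak solution of an equation of the above form, where $a^{ij},b^i,c^j,e$ are the averages over $\theta\in[0,1]$ of $F_{\xi_i\xi_j},F_{\xi_iu},F_{u\xi_j},F_{uu}$ at $(v+\theta d,\nabla v+\theta\nabla d)$. On compact subsets of $\operatorname{Int}E$ these arguments are bounded, so the coefficients are bounded and the equation is uniformly elliptic. Thus $d\equiv0$, that is $u_1\le u_2$, as soon as $d$ vanishes at an interior point. In case (a), $u_1<u_2$ near $\partial E$, so $d=0$ there. In case (b), $d(p_0)=0$, and exchanging $u_1$ and $u_2$ gives equality.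
\end{proof}

The strict inequality in (a) is needed: the last assertion of Theorem~\ref{thm:B} gives two different minimizers with the same boundary values, and they cannot satisfy both $u_1\le u_2$ and $u_2\le u_1$.

To pass to limits of minimizers we need interior estimates that depend only on a height bound. We use three facts.

\emph{Curvature estimate} (Rosenberg, Souam and Toubiana~\cite{RST}). In a complete $3$-manifold with $|K_{\mathrm{sec}}|\le\Lambda_0$, a stable two-sided surface $\Sigma$ of constant mean curvature satisfies $|II|(x)\le c/\min\{d(x,\partial\Sigma),\pi/(2\sqrt{\Lambda_0})\}$, where $II$ is the second fundamental form, $d$ the intrinsic distance, and $c$ does not depend on $\Sigma$ and $x$.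

\emph{Uniform graphs.} Let $\Sigma$ be a surface in Euclidean $\mathbb{R}^3$ and $x\in\Sigma$. Suppose the closed intrinsic ball of radius $d_1$ about $x$ is compact in the interior of $\Sigma$ and $|II|\le c_1$ on it, and let $P$ be a plane at angle at most $\pi/8$ to $T_x\Sigma$. Put $r=\frac12\min\{d_1,\pi/(8c_1)\}$. Then a neighborhood of $x$ in $\Sigma$ is the graph of a function $g$ over the disk of radius $r$ in $P$ about the projection of $x$, with $|\nabla g|\le1$ and $|D^2g|\le3c_1$. Indeed, the unit normal moves with speed at most $c_1$, so on the ball of radius $2r$ the tangent planes make an angle at most $\pi/4$ with $P$; projection to $P$ shrinks lengths by at most a factor $\sqrt2$ there, so radial segments of length $r$ lift to this ball; and $|D^2g(\eta,\eta)|\le c_1\sqrt{1+|\nabla g|^2}\,(|\eta|^2+\langle\nabla g,\eta\rangle^2)\le2\sqrt2c_1|\eta|^2$.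

\emph{Schauder estimates.} A family of smooth solutions of $a^{ij}(x,g,\nabla g)g_{ij}=b(x,g,\nabla g)$, with smooth $a^{ij},b$ and $(a^{ij})$ positive definite, that is bounded in $C^2$ on an open set is bounded in every $C^k$ on compact subsets.

\begin{lemma}\label{lem:compact}
Let $\mathcal{F}$ be a family of smooth minimizers on $E$, each for some continuous boundary function, with $|u|\le\Lambda$ for all $u\in\mathcal{F}$. Then on every compact set $K\subset\operatorname{Int}E$ the derivatives of each order of the functions $u\in\mathcal{F}$ are uniformly bounded. Hence every sequence in $\mathcal{F}$ has a subsequence converging in $C^\infty_{\mathrm{loc}}(\operatorname{Int}E)$ to a solution of \eqref{eq:EL}.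
\end{lemma}

\begin{proof}
Choose compact sets with $K\subset\operatorname{Int}K_1$, $K_1\subset\operatorname{Int}K_2$, $K_2\subset\operatorname{Int}E'$, where $E'\subset\operatorname{Int}E$ is a compact domain with smooth boundary. Let $\Sigma_u$ be the graph of $u$ over $E'$.

\emph{Curvature bounds.} A small compactly supported variation of a graph is a graph, so by Lemma~\ref{lem:lower} the surface $\Sigma_u$ is minimal and stable; a graph is two-sided. Since $|e^{-zA}\eta|\ge e^{-\Lambda\|A\|}|\eta|$ for $|z|\le\Lambda$, points of $\Sigma_u$ over $K_2$ have intrinsic distance at least $e^{-\Lambda\|A\|}\operatorname{dist}(K_2,\partial E')$ from $\partial\Sigma_u$. So the second fundamental forms are uniformly bounded over $K_2$. On $E\times[-\Lambda,\Lambda]$ the metric \eqref{eq:metric} is uniformly comparable to the Euclidean one, and the difference of the two Levi-Civita connections is a bounded tensor, so the Euclidean second fundamental forms are bounded over $K_2$ by some $c_1$. For $x\in\Sigma_u$ over $K_1$ the Euclidean intrinsic ball of radius $d_1=\operatorname{dist}(K_1,\partial K_2)$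 lies over $K_2$, so the uniform graph property holds at $x$ with a radius $r$ independent of $u$ and $x$.

\emph{Gradient bound.} Curvature bounds alone allow the graphs to become vertical; we show that this would force a whole vertical line into the limit. We claim: if $x_n\in\Sigma_{u_n}$ converge to $(p,z_0)$ with $p\in K$, and the tangent planes at $x_n$ converge to a vertical plane $P$ through $(p,z_0)$, then along a subsequence there are $x_n'\in\Sigma_{u_n}$ converging to $(p,z_0+r/4)$ whose tangent planes converge to $P$. Take coordinates $\tau,\nu$ centered at $p$ with $P=\{\nu=0\}$. For large $n$ the point $x_n$ lies over $K_1$, and $\Sigma_{u_n}$ contains a graph $\nu=g_n(\tau,z)$ over a disk of radius $r$ about the projection of $x_n$ to $P$, with uniform $C^2$ bounds. The $g_n$ solve \eqref{eq:vert}, so a subsequence converges smoothly on the disk $B$ of radius $r/2$ about $o=(0,z_0)$ to a solution $g$ with $g(o)=0$, $\nabla g(o)=0$. The tangent planes of $\Sigma_{u_n}$ are never vertical, so $\partial_zg_n$ has no zero and hence one sign on $B$; therefore $g_z$ does not take both signs.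 By Lemma~\ref{lem:tangent}, $g\equiv0$, and the points $x_n'$ of the graphs of $g_n$ over $(0,z_0+r/4)$ have the required properties.

If $|\nabla u_n(p_n)|\to\infty$ with $p_n\in K$, a subsequence of $x_n=(p_n,u_n(p_n))$ satisfies the hypothesis of the claim. Applying the claim repeatedly, with the same $p$ and $r$, we reach heights above $\Lambda$ after finitely many steps, a contradiction. So $\nabla u$ is uniformly bounded on $K$.

\emph{Higher derivatives.} The Euclidean second fundamental form of the graph of $u$ is $D^2u/\sqrt{1+|\nabla u|^2}$, so the two bounds give a $C^2$ bound on $K$. As $K$ is arbitrary, the Schauder estimates for \eqref{eq:EL} bound all derivatives, and the Arzel\`a--Ascoli theorem with a diagonal argument gives the last assertion.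
\end{proof}

\section{Two least-area disks over a small square}\label{sec:two}

Assume that $S$ is not scalar. After a rotation, $S=\operatorname{diag}(\mu_1,\mu_2)$ with $\delta=\mu_1-\mu_2>0$. Let $\ell_i(z)=|e^{-zA}e_i|$ be the length of the coordinate vector $e_i$ at height $z$.

\subsection{The mechanism: walls and a plateau}\label{sub:walls}
Take a square of small side $\varepsilon$ and heights $\alpha<0<\beta$ with $\beta-\alpha$ much larger than $\varepsilon$. Consider the curve that runs at height $\alpha$ over the two sides parallel to $e_1$, at height $\beta$ over the two sides parallel to $e_2$, and vertically over the corners. For each $a\in[\alpha,\beta]$ it bounds the disk of Figure~\ref{fig:walls}. The plateau has area $O(\varepsilon^2)$, and a vertical wall over a segment parallel to $e_i$ has area element $\ell_i(z)$, so the total area is $2\varepsilon\,\mathcal{W}(a)+O(\varepsilon^2)$ with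
\[
\mathcal{W}(a)=\int_\alpha^a\ell_1\,dz+\int_a^\beta\ell_2\,dz,\qquad\mathcal{W}'(a)=\ell_1(a)-\ell_2(a).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.6cm,0cm)},y={(0.7cm,0.5cm)},z={(0cm,1cm)}]
\fill[gray!40,opacity=0.6] (0,1,0)--(1,1,0)--(1,1,1.5)--(0,1,1.5)--cycle;
\fill[gray!80,opacity=0.6] (0,0,1.5)--(1,0,1.5)--(1,1,1.5)--(0,1,1.5)--cycle;
\fill[gray!40,opacity=0.6] (0,0,1.5)--(0,1,1.5)--(0,1,3)--(0,0,3)--cycle;
\fill[gray!40,opacity=0.6] (1,0,1.5)--(1,1,1.5)--(1,1,3)--(1,0,3)--cycle;
\fill[gray!40,opacity=0.6] (0,0,0)--(1,0,0)--(1,0,1.5)--(0,0,1.5)--cycle;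
\draw (0,0,1.5)--(1,0,1.5)--(1,1,1.5)--(0,1,1.5)--cycle;
\draw[very thick] (0,0,0)--(1,0,0)--(1,0,3)--(1,1,3)--(1,1,0)--(0,1,0)--(0,1,3)--(0,0,3)--cycle;
\node[left] at (0,0,0) {$z=\alpha$};
\node[left] at (0,0,1.5) {$z=a$};
\node[left] at (0,0,3) {$z=\beta$};
\draw[->] (2,0,0)--(2.5,0,0) node[right] {$e_1$};
\draw[->] (2,0,0)--(2,0.9,0) node[above] {$e_2$};
\end{tikzpicture}
\caption{A closed curve (thick) over the boundary of a square, at height $\alpha$ over the sides parallel to $e_1$ and at height $\beta$ over the sides parallel to $e_2$. It bounds the shaded disk: a horizontal plateau at height $a$, two walls parallel to $e_1$ below it, and two walls parallel to $e_2$ above it.}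
\label{fig:walls}
\end{figure}

Take $A=\operatorname{diag}(1,0)$, $\alpha=s-h$, $\beta=s+h$. Then $\ell_1=e^{-z}$, $\ell_2=1$ and $\mathcal{W}'(a)=e^{-a}-1$, which is positive for $a<0$ and negative for $a>0$. So $\mathcal{W}$ has its maximum at $a=0$, and both endpoints are local minima, with
\[
\mathcal{W}(\alpha)=2h,\qquad\mathcal{W}(\beta)=e^{-\alpha}-e^{-\beta}=2e^{-s}\sinh h .
\]
The low plateau is cheaper when $e^s<\sinh h/h$ and the high plateau is cheaper when $e^s>\sinh h/h$. As the curve is raised, the best plateau jumps from bottom to top, and at the jump there are two optimal positions. For general $A$ we have $\ell_i'(0)=-\langle Ae_i,e_i\rangle=-\mu_i$, so $\mathcal{W}'(a)=-\delta a+O(a^2)$ and the picture is the same for small $h$. When $S$ is scalar, $\ell_1=\ell_2$ and $\mathcal{W}$ is constant.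

The proof makes this rigorous with $a$ replaced by the height of a minimizer at the center of the square. Upper bounds for the least area come from the two extreme disks. The work is in the lower bound: we must show that any minimizer has at least the area of the walls determined by its central height.

\subsection{Bounds for the integrand and the boundary data}
Put $\omega_1=e^{-zT}/\ell_2$ and $\omega_2=e^{-zT}/\ell_1$. These are the two altitudes of the parallelogram spanned by $e_1,e_2$ at height $z$; for non-diagonal $A$ they can be smaller than $\ell_1,\ell_2$, but they agree with them to first order: $\omega_i(0)=\ell_i(0)=1$, $\omega_1'(0)=-T+\mu_2=-\mu_1$ and $\omega_2'(0)=-T+\mu_1=-\mu_2$. So there is a constant $C_1$ such that for $|z|\le1$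
\begin{equation}\label{eq:taylor}
|\ell_i-(1-\mu_iz)|\le C_1z^2,\qquad|\omega_i-(1-\mu_iz)|\le C_1z^2,\qquad\ell_i,\ \omega_i,\ e^{-zT}\le C_1 .
\end{equation}
Constants $C_0,\dots,C_3$ depend only on $A$. We have $J\nabla u=-u_ye_1+u_xe_2$. The inequality $|\det(a,b)|\le|a||b|$ for $a=e^{-uA}J\nabla u$ and $b=e^{-uA}e_2$ reads $e^{-uT}|u_y|\le|a|\,\ell_2(u)$, and for $b=e^{-uA}e_1$ it reads $e^{-uT}|u_x|\le|a|\,\ell_1(u)$. Together with the triangle inequality this gives, for $F=F(u,\nabla u)$,
\begin{equation}\label{eq:Fbounds}
F\ge\omega_1(u)|u_y|,\qquad F\ge\omega_2(u)|u_x|,\qquad F\le e^{-uT}+\ell_1(u)|u_y|+\ell_2(u)|u_x|.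
\end{equation}

Let $0<h\le\frac12$, $0<\varepsilon\le\frac14$, $E=[-\frac\varepsilon2,\frac\varepsilon2]^2$, and for $|s|\le\frac h2$ put $\alpha=s-h$, $\beta=s+h$. Then $\alpha<0<\beta$ and $|\alpha|,|\beta|\le\frac32h<1$. The lemmas of Section~\ref{sec:tools} need continuous boundary functions, so we tilt the vertical edges in Figure~\ref{fig:walls}. Let $I=[-\frac\varepsilon2+\varepsilon^2,\frac\varepsilon2-\varepsilon^2]$, and let $\phi_s$ be the even function on $[-\frac\varepsilon2,\frac\varepsilon2]$ that equals $\alpha$ on $I$, is linear on $[\frac\varepsilon2-\varepsilon^2,\frac\varepsilon2]$, and satisfies $\phi_s(\frac\varepsilon2)=\beta$. Put $\gamma_s(x,y)=\phi_s(x)$ on $\partial E$. This function is Lipschitz, and $\gamma_{s'}=\gamma_s+s'-s$. For each $s$ fix a smooth minimizer $u_s$ for $\gamma_s$ (Lemma~\ref{lem:graph}).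

\begin{lemma}\label{lem:sym}
We have $u_s(-p)=u_s(p)$, and $u_s\le u_{s'}$ for $s<s'$.
\end{lemma}

\begin{proof}
Since $\gamma_s(-p)=\gamma_s(p)$ and $F(u,-\xi)=F(u,\xi)$, the function $p\mapsto u_s(-p)$ is a minimizer for $\gamma_s$. It agrees with $u_s$ at $0$, so Lemma~\ref{lem:compare}(b) applies. The second claim is Lemma~\ref{lem:compare}(a).
\end{proof}

\subsection{Minimizers have no tall interior bumps}
The central height controls the level sets only if the center is connected to the boundary within super- and sublevel sets. If $T=0$, constants are solutions and interior bumps are excluded. If $T>0$, horizontal area $e^{-zT}$ decreases upward, and a minimizer may gain by bulging up. The isoperimetric inequality limits the bulge, because walls around a small region cost more than its area.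

\begin{lemma}\label{lem:bump}
Let $A$ be arbitrary, $C_0=e^{|T|}$, and let $u$ be a smooth minimizer on a compact convex disk $E$. Let $|z_0|\le1$ and let $U\subset\operatorname{Int}E$ be open with $u=z_0$ on $\partial U$. If $u>z_0$ on $U$, then $\sup_Uu\le z_0+C_0|U|^{1/2}$. If $u<z_0$ on $U$, then $\inf_Uu\ge z_0-C_0|U|^{1/2}$.
\end{lemma}

\begin{proof}
The reflection $X_A\to X_{-A}$ turns $u$ into the minimizer $-u$ and leaves $|T|$ unchanged, so it suffices to prove the first claim. For $k>z_0$ let $U_k=U\cap\{u>k\}$ and $m(k)=|U_k|$. Since $u=z_0<k$ on $\partial U$, the closure $\overline{U_k}$ is a compact subset of $U$, and $u=k$ on $\partial U_k$. Replacing $u$ by $k$ on $U_k$ gives a function in $\mathcal{L}$ with the same boundary values, so Lemma~\ref{lem:lower} gives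
\begin{equation}\label{eq:cut}
\int_{U_k}F(u,\nabla u)\le e^{-kT}m(k).
\end{equation}
If $T<0$, then $F\ge e^{-uT}>e^{-kT}$ on $U_k$, so $U_k=\emptyset$. If $T=0$, then $F\ge1$ with equality only where $\nabla u=0$; so $u$ is constant and larger than $k$ on each component of $U_k$, while $u=k$ on the boundary of the component, and again $U_k=\emptyset$. In both cases $\sup_Uu\le z_0$.

Let $T>0$. The coarea formula $\int\psi|\nabla u|=\int\bigl(\int_{\{u=z\}}\psi\,d\mathcal{H}^1\bigr)dz$, applied on $U_k$ with $\psi=|e^{-uA}J\nabla u|/|\nabla u|$, gives $\int_{U_k}|e^{-uA}J\nabla u|=\int_k^\infty L(z)\,dz$, where $L(z)$ is the Euclidean length of $e^{-zA}(U\cap\{u=z\})$; here we use that $J\nabla u/|\nabla u|$ is the unit tangent of the level curve. By Sard's theorem, for almost every $z>z_0$ the set $U\cap\{u=z\}$ is a compact smooth curve equal to $\partial U_z$. The region $e^{-zA}U_z$ has area $e^{-zT}m(z)$, so the isoperimetric inequality gives $L(z)\ge\sqrt{4\pi e^{-zT}m(z)}$. Put $V(k)=\int_k^\infty e^{-zT/2}m(z)^{1/2}dz$, a Lipschitz nonincreasing function on $(z_0,\infty)$. By \eqref{eq:cut},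
\[
\sqrt{4\pi}\,V(k)\le e^{-kT}m(k)\ \text{ for all }k>z_0,\qquad e^{-kT}m(k)=V'(k)^2\ \text{ for almost all }k .
\]
Where $V>0$ this gives $(V^{1/2})'\le-\frac12(4\pi)^{1/4}$. So $V$ vanishes at
\[
k'=k+2(4\pi)^{-1/4}V(k)^{1/2}\le k+\pi^{-1/2}e^{-kT/2}|U|^{1/2}.
\]
If $V(k')=0$, then the open sets $U_z$ are empty for $z>k'$, so $\sup_Uu\le k'$. Let $k\downarrow z_0$ and use $e^{-z_0T/2}\le C_0$.
\end{proof}

\subsection{Level sets below and above the central height}
The next lemma is the topological form of the walls in Figure~\ref{fig:walls}: levels below the central height are crossed twice in the $y$-direction, levels above it twice in the $x$-direction. The symmetry $p\mapsto-p$ is what makes the relevant component reach two opposite sides.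

\begin{lemma}\label{lem:count}
Let $u=u_s$, $a_0=u(0)$ and $z\in(\alpha,\beta)$.
\begin{enumerate}
\item[(i)] If $z<a_0-C_0\varepsilon$, then for each $x\in I$ there are at least two $y\in(-\frac\varepsilon2,\frac\varepsilon2)$ with $u(x,y)=z$.
\item[(ii)] If $z>a_0+C_0\varepsilon$, then for each $y\in(-\frac\varepsilon2,\frac\varepsilon2)$ there are at least two $x\in(-\frac\varepsilon2,\frac\varepsilon2)$ with $u(x,y)=z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x_z\in(\frac\varepsilon2-\varepsilon^2,\frac\varepsilon2)$ be the point with $\phi_s(x_z)=z$.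

(i) Let $U$ be the component of $\{p\in E:u(p)>z\}$ containing $0$; it is relatively open in $E$, and $-U=U$ by Lemma~\ref{lem:sym}. Suppose $U\cap\partial E=\emptyset$. Then $U$ is open in the plane, and $u=z$ on $\partial U$, because a point of $\overline U$ with $u>z$ has a convex relative neighborhood in $\{u>z\}$ and so belongs to $U$. Lemma~\ref{lem:bump} gives $a_0\le z+C_0\varepsilon$, a contradiction. So $U$ meets $\{\gamma_s>z\}$, the union of the two arcs $\{(x,y)\in\partial E:\pm x>x_z\}$. It contains the arc it meets, and by symmetry both arcs. The projection of the connected set $U$ to the $x$-axis therefore contains $I$. For $x\in I$ there is thus a $y$ with $u(x,y)>z$, while $u(x,\pm\frac\varepsilon2)=\alpha<z$, and the intermediate value theorem gives a solution on each side of $y$.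

(ii) Let $U$ be the component of $\{u<z\}$ containing $0$. The second part of Lemma~\ref{lem:bump} shows in the same way that $U$ meets $\{\gamma_s<z\}$, the union of the two segments $\{|x|<x_z,\ y=\pm\frac\varepsilon2\}$, and by symmetry $U$ contains both. So its projection to the $y$-axis is $[-\frac\varepsilon2,\frac\varepsilon2]$. For each $y$ there is an $x$ with $u(x,y)<z$, while $u(\pm\frac\varepsilon2,y)=\beta>z$.
\end{proof}

\subsection{The central height avoids zero}

\begin{lemma}\label{lem:area}
Let $a$ be the point of $[\alpha,\beta]$ nearest to $a_0=u_s(0)$, and $C_2=4C_1(C_0+1)$. Then for $i=1,2$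
\[
2\varepsilon\Bigl[\int_\alpha^a\omega_1\,dz+\int_a^\beta\omega_2\,dz\Bigr]-C_2\varepsilon^2\le\mathcal{A}(u_s)\le2\varepsilon\int_\alpha^\beta\ell_i\,dz+C_1\varepsilon^2 .
\]
\end{lemma}

\begin{proof}
\emph{Lower bound.} Let $Y_1=\{z\in(\alpha,\beta):z<a_0-C_0\varepsilon\}$ and $Y_2=\{z\in(\alpha,\beta):z>a_0+C_0\varepsilon\}$. These intervals are disjoint. In each of the cases $a_0<\alpha$, $a_0\in[\alpha,\beta]$, $a_0>\beta$ we have $Y_1\supset(\alpha,a-C_0\varepsilon)$ and $Y_2\supset(a+C_0\varepsilon,\beta)$, where an interval with reversed endpoints is empty. For a $C^1$ function $\rho$ on an interval and a Borel function $\psi\ge0$, the area formula says $\int\psi(\rho)|\rho'|=\int\psi(z)\,\#\rho^{-1}(z)\,dz$. We use the first bound in \eqref{eq:Fbounds} on $u^{-1}(Y_1)$ along lines parallel to the $y$-axis, and the second on $u^{-1}(Y_2)$ along lines parallel to the $x$-axis. Lemma~\ref{lem:count} and $|I|=\varepsilon-2\varepsilon^2$ give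
\[
\mathcal{A}(u_s)\ge2(\varepsilon-2\varepsilon^2)\int_{Y_1}\omega_1\,dz+2\varepsilon\int_{Y_2}\omega_2\,dz .
\]
By \eqref{eq:taylor}, $\int_{Y_1}\omega_1\ge\int_\alpha^a\omega_1-C_0C_1\varepsilon$, $\int_{Y_2}\omega_2\ge\int_a^\beta\omega_2-C_0C_1\varepsilon$ and $\int_{Y_1}\omega_1\le2hC_1\le C_1$, which gives the claim.

\emph{Upper bounds.} By Lemma~\ref{lem:lower} it suffices to exhibit competitors, and we use the third bound in \eqref{eq:Fbounds}; the term $e^{-uT}$ contributes at most $C_1\varepsilon^2$. For $i=2$ take $w(x,y)=\phi_s(x)$, the low plateau. It takes each value in $(\alpha,\beta)$ twice on each line parallel to the $x$-axis, so $\int_E\ell_2(w)|w_x|=2\varepsilon\int_\alpha^\beta\ell_2$. For $i=1$ take the high plateau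
\[
w_\eta(x,y)=\min\Bigl\{\beta,\ \phi_s(x)+\bigl(\tfrac\varepsilon2-|y|\bigr)/\eta\Bigr\},\qquad\eta>0 .
\]
It is Lipschitz with values in $[\alpha,\beta]$, equals $\phi_s(x)$ for $|y|=\frac\varepsilon2$ and $\beta$ for $|x|=\frac\varepsilon2$, so its boundary values are $\gamma_s$. For fixed $x$ it is monotone in $y$ on each half of the interval, so $\int_E\ell_1(w_\eta)|\partial_yw_\eta|\le2\varepsilon\int_\alpha^\beta\ell_1$. The derivative $\partial_xw_\eta$ vanishes unless $\frac\varepsilon2-|y|\le2h\eta$, and $|\partial_xw_\eta|\le|\phi_s'|$ with $\int|\phi_s'|\,dx=4h$; so $\int_E\ell_2(w_\eta)|\partial_xw_\eta|\le16C_1h^2\eta$. Let $\eta\to0$.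
\end{proof}

\begin{proposition}\label{prop:gap}
There are $h$ and $\varepsilon$ such that $|u_s(0)|>\frac h2$ for all $|s|\le\frac h2$, $u_{-h/2}(0)<0$ and $u_{h/2}(0)>0$.
\end{proposition}

\begin{proof}
Divide the inequality of Lemma~\ref{lem:area} by $2\varepsilon$ and replace $\omega_j$ and $\ell_i$ by their linear approximations \eqref{eq:taylor}. The total error is at most $2C_1\int_\alpha^\beta z^2dz\le2C_1\cdot2h\cdot\frac94h^2=9C_1h^3$. So
\[
\int_\alpha^a(1-\mu_1z)\,dz+\int_a^\beta(1-\mu_2z)\,dz-\int_\alpha^\beta(1-\mu_iz)\,dz\le9C_1h^3+\tfrac12(C_1+C_2)\varepsilon .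
\]
For $i=2$ the left side is $-\delta\int_\alpha^az\,dz=\frac\delta2(\alpha^2-a^2)$, and for $i=1$ it is $\delta\int_a^\beta z\,dz=\frac\delta2(\beta^2-a^2)$. This is where $\delta>0$ is used: since $\max(|\alpha|,|\beta|)=h+|s|$,
\[
a^2\ge(h+|s|)^2-C_3(\varepsilon+h^3),\qquad C_3=\tfrac2\delta\max\{9C_1,\tfrac12(C_1+C_2)\}.
\]
Fix $h\le\frac12$ with $C_3h\le\frac14$, and then $\varepsilon\le\frac14$ with $C_3\varepsilon\le\frac14h^2$. Then $a^2\ge(h+|s|)^2-\frac12h^2\ge\frac12h^2$, so $|a|>\frac h2$. Since $\alpha<0<\beta$, the number $a_0$ has the sign of $a$ and $|a_0|\ge|a|$. For $s=-\frac h2$ we get $a^2\ge\frac74h^2>\frac14h^2=\beta^2$, and $a\le\beta$ forces $a<0$. For $s=\frac h2$ we get $a^2>\alpha^2$, and $a\ge\alpha$ forces $a>0$.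
\end{proof}

\subsection{The jump}

\begin{proof}[Proof of the last assertion of Theorem~\ref{thm:B} and of (1)$\Rightarrow$(2)]
By Lemma~\ref{lem:sym} the function $s\mapsto u_s(0)$ is nondecreasing, and by Proposition~\ref{prop:gap} it goes from a negative to a positive value and omits $[-\frac h2,\frac h2]$. Let $s^*=\sup\{s:u_s(0)<0\}$. If $u_{s^*}(0)<0$, then $s^*<\frac h2$ and we choose $s_n\downarrow s^*$ strictly; if $u_{s^*}(0)>0$, then $s^*>-\frac h2$ and we choose $s_n\uparrow s^*$ strictly. In both cases $u_{s_n}(0)$ and $u_{s^*}(0)$ have opposite signs.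

All $u_s$ lie between $u_{-h/2}$ and $u_{h/2}$, so Lemma~\ref{lem:compact} applies. The sequence $u_{s_n}$ is monotone, so it converges in $C^\infty_{\mathrm{loc}}(\operatorname{Int}E)$ to a smooth solution $\tilde u$ of \eqref{eq:EL}, which lies between $u_{s^*}$ and $u_{s_n}$ for every $n$. Moreover $|\tilde u(0)|\ge\frac h2$ with the sign opposite to that of $u_{s^*}(0)$, so $\tilde u\neq u_{s^*}$. For $q\in\partial E$ the lower and upper limits of $\tilde u(p)$ as $p\to q$ lie between $\gamma_{s^*}(q)$ and $\gamma_{s_n}(q)=\gamma_{s^*}(q)+s_n-s^*$ for every $n$. Hence $\tilde u$ extends continuously to $E$ by $\gamma_{s^*}$.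

It remains to compute the area. By \eqref{eq:F}, $F(u+c,\xi)\le e^{(|T|+\|A\|)|c|}F(u,\xi)$. The function $u_{s^*}+s_n-s^*$ has boundary values $\gamma_{s_n}$, so Fatou's lemma and Lemma~\ref{lem:lower} give
\[
\mathcal{A}(\tilde u)\le\liminf_n\mathcal{A}_{\min}(\gamma_{s_n})\le\liminf_ne^{(|T|+\|A\|)|s_n-s^*|}\mathcal{A}(u_{s^*})=\mathcal{A}_{\min}(\gamma_{s^*}).
\]
By Lemma~\ref{lem:lower}, $\tilde u$ is a minimizer. So the graphs of $u_{s^*}$ and $\tilde u$ are two different compact embedded minimal disks of least area bounded by the graph of $\gamma_{s^*}$. At most one of them is $D_L$, so (1) fails when $S$ is not scalar.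
\end{proof}

\section{Uniqueness in constant curvature}\label{sec:uniq}

Let $S=\lambda I$; by the reflection $z\mapsto-z$ we may assume $\lambda\ge0$. We use the model of Proposition~\ref{prop:curv}, with $t=z$ and $\sigma=0$ if $\lambda=0$, and $t=e^{\lambda z}/\lambda$ and $\sigma=1$ if $\lambda>0$. In both cases $t$ is an increasing function of $z$, and the metric is conformal to the Euclidean metric $|dp|^2+dt^2$. A graph $t=w(p)$ (with $w>0$ if $\lambda>0$) is minimal if and only if, with $W=\sqrt{1+|\nabla w|^2}$,
\begin{equation}\label{eq:mse}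
\Delta w-\frac{D^2w(\nabla w,\nabla w)}{W^2}=-\frac{2\sigma}{w},
\end{equation}
where terms with the factor $\sigma$ are omitted if $\sigma=0$. The left side equals $W\operatorname{div}(\nabla w/W)$, which settles $\lambda=0$. For $\lambda>0$ the area is $\lambda^{-2}\int W/w^2$, with Euler--Lagrange equation $\operatorname{div}\bigl(\nabla w/(Ww^2)\bigr)=-2W/w^3$; expanding the divergence gives $\operatorname{div}(\nabla w/W)=\frac2w\bigl(|\nabla w|^2/W-W\bigr)=-2/(wW)$.

Let $E$, $\Gamma$ be as in Theorem~\ref{thm:exist} and let $f\colon M\to X$ be a compact branched minimal surface with boundary $\Gamma$. Write $f=(x_1,x_2,t)$. For a metric $e^{2\psi}\langle\,,\rangle$ on $\mathbb{R}^3$ the harmonic map equation is $\Delta f^k+2\nabla f^k\cdot\nabla(\psi\circ f)-\psi_k|\nabla f|^2=0$. With $\psi=-\sigma\log t+\mathrm{const}$ it reads, in each conformal chart of $\operatorname{int}M$,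
\begin{equation}\label{eq:harm}
\Delta x_k=\frac{2\sigma}t\nabla x_k\cdot\nabla t,\qquad\Delta t=\frac\sigma t\bigl(|\nabla t|^2-|\nabla x_1|^2-|\nabla x_2|^2\bigr).
\end{equation}
We use the strong maximum principle \cite[Theorem 3.5]{GT}: if $d\in C^2$ satisfies $\Delta d+b^i\partial_id\ge0$ on a connected open set with locally bounded $b^i$, and $d$ attains its maximum there, then $d$ is constant.

The plan is to confine $f$ over $\operatorname{Int}E$, to trap it between minimal graphs from above and below, to show that the two barriers converge to the same graph, and finally to count sheets.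

\subsection{Confinement and comparison with graphs}

\begin{lemma}\label{lem:confine}
The surface $M$ is connected and $\Pi(f(\operatorname{int}M))\subset\operatorname{Int}E$.
\end{lemma}

\begin{proof}
For a unit vector $e\in\mathbb{R}^2$ the function $x_e=\langle e,\Pi\circ f\rangle$ satisfies $\Delta x_e-\frac{2\sigma}t\nabla t\cdot\nabla x_e=0$ by \eqref{eq:harm}. On a component of $M$ without boundary, $x_1$ and $x_2$ attain their maxima and are constant, so the component maps into a vertical line, which is impossible for a map that is an immersion somewhere. So every component meets the circle $\partial M$, and $M$ and $\operatorname{int}M$ are connected. If $x_e$ attained its maximum over $M$ at an interior point, it would be constant, and $\Pi(\Gamma)=\partial E$ would lie in a line. Hence $x_e<\max_{\partial M}x_e=\max_E\langle e,\cdot\rangle$ on $\operatorname{int}M$ for every $e$. Since $E$ is convex, a point outside $\operatorname{Int}E$ violates this strict inequality for some $e$, by the existence of supporting lines.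
\end{proof}

The comparison principle that fails for general $A$ holds here, even between a graph and a branched surface. The reason is that the right side $-2\sigma/w$ of \eqref{eq:mse} is nondecreasing in $w$.

\begin{lemma}\label{lem:barrier}
Let $w\in C^0(E)$ be smooth in $\operatorname{Int}E$, positive if $\lambda>0$, and a solution of \eqref{eq:mse}. Put $d=t\circ f-w\circ\Pi\circ f$ on $M$. If $d\le0$ on $\partial M$, then $d\le0$ on $M$; if $d\ge0$ on $\partial M$, then $d\ge0$ on $M$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:confine}, $d$ is continuous on $M$ and smooth on $\operatorname{int}M$. In a conformal chart let $\rho=|\partial_1f|^2=|\partial_2f|^2$ (Euclidean lengths), so that $|\nabla x_1|^2+|\nabla x_2|^2+|\nabla t|^2=2\rho$. Derivatives of $w$ are evaluated at $\Pi\circ f$. From $w_k\nabla x_k=\nabla t-\nabla d$ and \eqref{eq:harm},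
\begin{align*}
\Delta d&=\frac\sigma t\bigl(2|\nabla t|^2-2\rho\bigr)-\frac{2\sigma}t\nabla t\cdot(\nabla t-\nabla d)-w_{kl}\nabla x_k\cdot\nabla x_l\\
&=-\frac{2\sigma\rho}t+\frac{2\sigma}t\nabla t\cdot\nabla d-w_{kl}\nabla x_k\cdot\nabla x_l .
\end{align*}
At a branch point $\rho=0$, so $df=0$ and both $\nabla d$ and $\Delta d$ vanish. Elsewhere let $n_0=(-\nabla w,1)/W$ and let $n$ be the Euclidean unit normal of $f$ with $\langle n,n_0\rangle\ge0$; denote horizontal parts by $\bar n,\bar n_0$. As $\rho^{-1/2}\partial_1f,\rho^{-1/2}\partial_2f,n$ is an orthonormal basis, $\nabla x_k\cdot\nabla x_l=\rho(\delta_{kl}-n_kn_l)$. Equation \eqref{eq:mse} says $\Delta w=D^2w(\bar n_0,\bar n_0)-2\sigma/w$. Hence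
\[
\Delta d=\frac{2\sigma}t\nabla t\cdot\nabla d+2\sigma\rho\Bigl(\frac1w-\frac1t\Bigr)+\rho\bigl[D^2w(\bar n,\bar n)-D^2w(\bar n_0,\bar n_0)\bigr].
\]
The bracket equals $D^2w(\bar n-\bar n_0,\bar n+\bar n_0)$, so its absolute value is at most $2|D^2w||n-n_0|$. This error is controlled by $\nabla d$: the function $t-w(p)$ has Euclidean gradient $Wn_0$, so if $\theta\in[0,\frac\pi2]$ is the angle between $n$ and $n_0$,
\[
|\nabla d|=\sqrt\rho\,W\sin\theta\ge\sqrt\rho\cdot2\sin\tfrac\theta2\cos\tfrac\theta2\ge\sqrt{\rho/2}\,|n-n_0| .
\]
Put $b=2\sigma|\nabla t|/t+2\sqrt{2\rho}\,|D^2w|$, which is continuous in the chart. Where $d\ge0$ we have $\frac1w-\frac1t\ge0$ if $\sigma=1$, so $\Delta d\ge-b|\nabla d|$, also at branch points. This is $\Delta d+b^i\partial_id\ge0$ with $b^i=b\,\partial_id/|\nabla d|$ where $\nabla d\neq0$ and $b^i=0$ elsewhere.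

Suppose $d\le0$ on $\partial M$ and $\max_Md>0$. The set where the maximum is attained is a nonempty closed subset of $\operatorname{int}M$, and it is open by the strong maximum principle in small disks inside $\{d>0\}$. So $d$ is a positive constant on $\operatorname{int}M$, hence on $\partial M$, a contradiction. For the second claim, where $d\le0$ we have $\frac1w-\frac1t\le0$ if $\sigma=1$, so $\Delta(-d)\ge-b|\nabla d|$, and the same argument applies to $-d$.
\end{proof}

If $\Gamma$ is the graph of a continuous function, then $D_L$ is the graph of some $w\in C^0(E)$ by Lemma~\ref{lem:graph}, $d=0$ on $\partial M$, and Lemma~\ref{lem:barrier} already puts $f(M)$ in $D_L$. Vertical segments of $\Gamma$ destroy the continuity of the graphing function at the boundary, and the next two subsections deal with them.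

\subsection{Barriers from above and below}
For $q\in\partial E$ let $\gamma^+(q)\ge\gamma^-(q)$ be the largest and smallest $z$-coordinate of a point of $\Gamma$ over $q$. Since $\Gamma$ is compact, $\gamma^+$ is bounded and upper semicontinuous, and $\gamma^-$ is bounded and lower semicontinuous. For $j\ge1$ put
\[
\gamma_j^+(q)=\tfrac1j+\max_{q'\in\partial E}\bigl(\gamma^+(q')-j|q-q'|\bigr),\qquad\gamma_j^-(q)=-\tfrac1j+\min_{q'\in\partial E}\bigl(\gamma^-(q')+j|q-q'|\bigr).
\]
These functions are Lipschitz, $\gamma_j^+>\gamma_{j+1}^+>\gamma^+$ and $\gamma_j^-<\gamma_{j+1}^-<\gamma^-$. If $q_j'$ realizes the maximum, then $j|q-q_j'|\le2\sup|\gamma^+|$, so $q_j'\to q$ and $\limsup_j\gamma_j^+(q)\le\limsup_j\gamma^+(q_j')\le\gamma^+(q)$. Thus $\gamma_j^+\downarrow\gamma^+$, and $\gamma_j^-\uparrow\gamma^-$ by the same argument applied to $-\gamma^-$.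

Let $u_j^\pm$ be smooth minimizers for $\gamma_j^\pm$ (Lemma~\ref{lem:graph}). By Lemma~\ref{lem:compare}(a), $u_1^-\le u_j^-\le u_{j+1}^-\le u_{j+1}^+\le u_j^+\le u_1^+$. By Lemma~\ref{lem:compact}, $u_j^\pm\to u^\pm$ in $C^\infty_{\mathrm{loc}}(\operatorname{Int}E)$, where $u^-\le u^+$ are bounded and have minimal graphs. Lemma~\ref{lem:barrier}, applied to $w=t(u_j^\pm)$, gives $u_j^-\circ\Pi\circ f\le z\circ f\le u_j^+\circ\Pi\circ f$. Also $\limsup_{p\to q}u^+(p)\le\lim_{p\to q}u_j^+(p)=\gamma_j^+(q)$ and $\liminf_{p\to q}u^-(p)\ge\gamma_j^-(q)$. Letting $j\to\infty$,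
\begin{equation}\label{eq:squeeze}
\begin{gathered}
u^-\circ\Pi\circ f\le z\circ f\le u^+\circ\Pi\circ f\quad\text{on }\operatorname{int}M,\\
\gamma^-(q)\le\liminf_{p\to q}u^-(p),\qquad\limsup_{p\to q}u^+(p)\le\gamma^+(q)\qquad(q\in\partial E).
\end{gathered}
\end{equation}
The functions $u^\pm$ depend only on $\Gamma$ and the chosen minimizers, not on $f$.

\subsection{The barriers meet: a convex integrand}
The difference $u^+-u^-$ tends to $0$ at boundary points where $\gamma^+=\gamma^-$, but it is not controlled pointwise under the vertical segments. We use an integral argument that does not see finitely many boundary points. It needs a vertical coordinate in which the area integrand is jointly convex. Let $v=1/t$ and $H(v,\xi)=\sqrt{v^4+|\xi|^2}$ on $\{v>0\}$ if $\lambda>0$, and $v=t$, $H(v,\xi)=\sqrt{1+|\xi|^2}$ if $\lambda=0$. For $v=1/w$ we have $\nabla v=-\nabla w/w^2$ and $H(v,\nabla v)=W/w^2$, so in both cases $H$ is the area integrand up to a constant factor. Moreover $|H_\xi|\le1$, and $0\le H_v=2v^3/H\le2v$ if $\lambda>0$, $H_v=0$ if $\lambda=0$.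

The function $H$ is convex in $(v,\xi)$. For $\lambda=0$ it is strictly convex in $\xi$. For $\lambda>0$, $H$ is the norm $|(v^2,\xi)|$, which is increasing in its first entry on the positive axis, and $v^2$ is convex. If $v_1\neq v_2$, then $\bigl(\frac{v_1+v_2}2\bigr)^2<\frac{v_1^2+v_2^2}2$, so
\begin{equation}\label{eq:strict}
H\Bigl(\frac{v_1+v_2}2,\frac{\xi_1+\xi_2}2\Bigr)<\Bigl|\Bigl(\frac{v_1^2+v_2^2}2,\frac{\xi_1+\xi_2}2\Bigr)\Bigr|\le\frac{H(v_1,\xi_1)+H(v_2,\xi_2)}2 .
\end{equation}
In contrast, the integrand $c\sqrt{1+q^2}$ of Section~\ref{sec:cat} has Hessian determinant $-q^2/(1+q^2)$ in $(c,q)$.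

\begin{lemma}\label{lem:meet}
$u^+=u^-$.
\end{lemma}

\begin{proof}
Let $v_1\le v_2$ be the $v$-coordinates of the graphs of $u^\pm$: $v_1=1/t(u^+)$, $v_2=1/t(u^-)$ if $\lambda>0$, and $v_1=u^-$, $v_2=u^+$ if $\lambda=0$. They are smooth, bounded by a constant $V_0$ in absolute value, and solve $\operatorname{div}H_\xi=H_v$. Let $\varphi=v_2-v_1\ge0$, let the superscript $i$ denote evaluation at $(v_i,\nabla v_i)$, and put
\[
\Theta=(H_\xi^2-H_\xi^1)\cdot\nabla\varphi+(H_v^2-H_v^1)\varphi .
\]
At each point $\Theta=k'(1)-k'(0)$ for the convex function $k(\theta)=H\bigl((1-\theta)(v_1,\nabla v_1)+\theta(v_2,\nabla v_2)\bigr)$. So $\Theta\ge0$, with equality only if $k$ is affine on $[0,1]$.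

\emph{Boundary behavior.} For $q\in\partial E$ let $\operatorname{osc}(q)$ be the oscillation of the coordinate $v$ on the fiber of $\Gamma$ over $q$. As $v$ is a monotone continuous function of $z$, \eqref{eq:squeeze} gives $\limsup_{p\to q}\varphi(p)\le\operatorname{osc}(q)$. For $c>0$ the set $Z_c=\{q:\operatorname{osc}(q)\ge c\}$ is finite. This is where monotonicity is used: parameterize $\Gamma$ by the unit circle; the fibers over points of $Z_c$ correspond to disjoint arcs, on each of which the uniformly continuous function $v$ varies by at least $c$, so their lengths are bounded below. It follows that $\overline{\{\varphi>c\}}\cap\partial E\subset Z_c$.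

\emph{Testing.} Fix $c>0$. For $r>0$ let $\chi_r(p)=\min\{1,(\operatorname{dist}(p,Z_c)-r)^+/r\}$, and $\chi_r=1$ if $Z_c=\emptyset$. Then $|\nabla\chi_r|\le1/r$ on a set of area at most $4\pi r^2\#Z_c$ and $\nabla\chi_r=0$ elsewhere, so $\int|\nabla\chi_r|\le4\pi r\,\#Z_c$. The function $\psi=\chi_r(\varphi-c)^+$ is Lipschitz with compact support in $\operatorname{Int}E$, so $\int H_\xi^i\cdot\nabla\psi+H_v^i\psi=0$ for $i=1,2$. Subtracting, and using $\nabla\psi=\chi_r\mathbf{1}_{\{\varphi>c\}}\nabla\varphi+(\varphi-c)^+\nabla\chi_r$,
\begin{align*}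
\int_{\{\varphi>c\}}\chi_r\Theta&=c\int_{\{\varphi>c\}}\chi_r(H_v^2-H_v^1)-\int(\varphi-c)^+(H_\xi^2-H_\xi^1)\cdot\nabla\chi_r\\
&\le2V_0|E|\,c+16\pi V_0\,r\,\#Z_c .
\end{align*}
The bound $|H_\xi|\le1$ makes the last term small without any gradient estimate near $\partial E$. Let $r\to0$ with $c$ fixed; Fatou's lemma gives $\int_{\{\varphi>c\}}\Theta\le2V_0|E|c$. Then $c\to0$ gives $\int_{\{\varphi>0\}}\Theta=0$, and by continuity $\Theta=0$ on $\{\varphi>0\}$.

\emph{Conclusion.} If $\lambda>0$, \eqref{eq:strict} shows that $k$ is not affine where $\varphi>0$, so $\{\varphi>0\}$ is empty. If $\lambda=0$, strict convexity in $\xi$ gives $\nabla\varphi=0$ on $\{\varphi>0\}$. A component of this open set carries a constant value $c_0>0$ of $\varphi$, so it is also closed in $\operatorname{Int}E$ and equals $\operatorname{Int}E$. Then $\operatorname{osc}(q)\ge c_0$ for all $q\in\partial E$, contradicting the finiteness of $Z_{c_0}$. So $\varphi\equiv0$.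
\end{proof}

\subsection{Counting sheets}

\begin{proof}[Proof of (2)$\Rightarrow$(1) in Theorem~\ref{thm:B}]
Let $\Sigma$ be the graph of $u^+=u^-$ over $\operatorname{Int}E$. By \eqref{eq:squeeze}, $f(\operatorname{int}M)\subset\Sigma$ for every compact branched minimal surface $f$ with boundary $\Gamma$. This applies to $D_L$; its interior projects onto $\operatorname{Int}E$, so it equals $\Sigma$. Thus $f$ is a continuous map of pairs $(M,\partial M)\to(D_L,\Gamma)$ with $f(\operatorname{int}M)\subset\Sigma$.

Orient $\Sigma$ and give it the complex structure of its induced metric. On a coordinate disk of $\operatorname{int}M$ the map $f$ into $\Sigma$ is smooth and weakly conformal. Off the discrete set of branch points, whose complement in the disk is connected, it is a conformal local diffeomorphism, so its Jacobian has one sign, and $f$ is holomorphic or antiholomorphic there, and by continuity on the whole disk. After conjugating some charts, $f$ is holomorphic in all charts; the transition maps are then orientation preserving, hence holomorphic. So $M$ is oriented, and $f\colon\operatorname{int}M\to\Sigma$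 is a nonconstant holomorphic map of connected Riemann surfaces. It is proper: the preimage in $M$ of a compact subset of $\Sigma$ is compact and misses $\partial M$, because $f(\partial M)=\Gamma$ is disjoint from $\Sigma$. A proper nonconstant holomorphic map has a degree $N\ge1$: every point of $\Sigma$ has exactly $N$ preimages counted with multiplicity.

Choose $y_0\in\Sigma$ with $N$ distinct preimages; at each of them $f$ is an orientation preserving local homeomorphism. Comparing fundamental classes in the local homology groups $H_2(M,M\setminus f^{-1}(y_0))$ and $H_2(D_L,D_L\setminus\{y_0\})$ gives $f_*[M,\partial M]=N[D_L,\Gamma]$. The connecting homomorphism is natural and sends these classes to $[\partial M]$ and $[\Gamma]$, so $f_*[\partial M]=N[\Gamma]$ in $H_1(\Gamma)\cong\mathbb{Z}$. Since $f|_{\partial M}$ is a homeomorphism, $N=1$. So $f$ has no branch points and maps $\operatorname{int}M$ bijectively onto $\Sigma$, and $f\colon M\to D_L$ is a continuous bijection of compact spaces, hence a homeomorphism. Thus $D_L$ is the unique compact branched minimal surface with boundary $\Gamma$.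
\end{proof}

In this last step the requirement that $f|_{\partial M}$ be a homeomorphism cannot be weakened to $f(\partial M)=\Gamma$: for $A=0$ the map $\zeta\mapsto(\zeta^2,0)$ on the closed unit disk is a branched minimal immersion sending the boundary onto the unit circle, with $N=2$. Together with Proposition~\ref{prop:curv} and Section~\ref{sec:two}, the proof of Theorem~\ref{thm:B} is complete.

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Theorems 3.5 and 8.20.

\bibitem{MMP}
William H. Meeks III, Pablo Mira and Joaquin Perez, \emph{The geometry of stable minimal surfaces in metric Lie groups}, arXiv:1610.07317 (2016).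

\bibitem{RST}
Rosenberg, Souam and Toubiana, J. Differential Geom. 84 (2010), 623--648.

\end{thebibliography}
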